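\title{Hereditary and monotone graph classes whose counting sequences are not MC-finite}

\begin{abstract}
For a class $\mathcal C$ of finite graphs, let $\operatorname{Sp}_{\mathcal C}(n)$ be the number of its members with vertex set $\{1,\dots,n\}$. The sequence is called MC-finite if it satisfies a linear recurrence with constant coefficients modulo every $m$, and by the Specker--Blatter theorem this holds when $\mathcal C$ is definable in monadic second order logic. Fischer and Makowsky asked whether it can fail for a hereditary or a monotone class. We show that it can: there are continuum many monotone classes of triangle-free graphs, and continuum many hereditary classes with $\operatorname{Sp}_{\mathcal C}(n)\le(2n+5)^{n+1}$, for which no recurrence holds modulo any $m\ge2$. In the other direction, we prove MC-finiteness for every hereditary class that excludes a certain grid of complete and empty pairs. Consequently a monotone class that is not MC-finite contains all bipartite graphs, and a hereditary class that is not MC-finite has $\operatorname{Sp}_{\mathcal C}(n)\ge n^{(1-o(1))n}$. Both bounds are essentially attained.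
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite and simple and have at least one vertex, and a \emph{class} of graphs is closed under isomorphism. For a class $\mathcal C$ let $\operatorname{Sp}_{\mathcal C}(n)$ be the number of graphs in $\mathcal C$ with vertex set $[n]=\{1,\dots,n\}$; isomorphic graphs with different edge sets are counted separately. A class is \emph{hereditary} if it is closed under induced subgraphs (deleting vertices), and \emph{monotone} if it is closed under subgraphs (deleting vertices and edges). Every monotone class is hereditary.

\begin{definition}\label{def:mc}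
Let $m\ge1$. A sequence of integers $s(1),s(2),\dots$ \emph{satisfies a linear recurrence modulo $m$} if there are integers $n_0,d\ge1$ and $c_0,\dots,c_{d-1}$ such that
\[
s(n+d)\equiv\sum_{i=0}^{d-1}c_i\,s(n+i)\pmod m\qquad\text{for all } n\ge n_0 .
\]
The sequence is \emph{MC-finite} if it satisfies a linear recurrence modulo $m$ for every $m\ge1$, with $n_0$, $d$ and the $c_i$ depending on $m$. A class $\mathcal C$ is MC-finite if $\operatorname{Sp}_{\mathcal C}$ is.
\end{definition}

The definition measures periodicity. Call $s$ \emph{ultimately periodic modulo $m$} if there are $n_0,\pi\ge1$ with $s(n+\pi)\equiv s(n)\pmod m$ for all $n\ge n_0$.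

\begin{lemma}\label{lem:periodic}
Let $s$ be a sequence of integers.
\begin{enumerate}
\item[(a)] $s$ satisfies a linear recurrence modulo $m$ if and only if it is ultimately periodic modulo $m$.
\item[(b)] If $s$ is ultimately periodic modulo every prime power, then it is so modulo every $m$.
\item[(c)] If $s$ is ultimately periodic modulo $m$, then it is so modulo every prime divisor of $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given a recurrence, the vectors $x_n=(s(n),\dots,s(n+d-1))\bmod m$ with $n\ge n_0$ take at most $m^d$ values, and $x_n$ determines $x_{n+1}$. So $x_a=x_b$ for some $n_0\le a<b$, and then $x_n=x_{n+b-a}$ for all $n\ge a$. Conversely, $s(n+\pi)\equiv s(n)$ is a recurrence with $d=\pi$, $c_0=1$ and all other $c_i=0$.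

(b) Write $m$ as a product of powers of distinct primes. The largest of their values $n_0$ and the product of their periods serve for each of these prime powers, hence for $m$ by the Chinese remainder theorem.

(c) A congruence modulo $m$ implies the same congruence modulo each divisor of $m$.
\end{proof}

\begin{example}\label{ex:first}
The class of all graphs has $\operatorname{Sp}(n)=2^{\binom n2}$. Modulo a power of $2$ this is eventually $0$. Modulo an odd $m$, pick $u\ge1$ with $2^u\equiv1$; since $\binom{n+2u}2-\binom n2=2un+u(2u-1)$ is a multiple of $u$, the sequence has period $2u$.

Let $i(n)$ count the graphs on $[n]$ of maximum degree at most $1$, and put $i(0)=1$. Vertex $n$ is isolated or joined to one of the other $n-1$ vertices, so $i(n)=i(n-1)+(n-1)\,i(n-2)$. The coefficient $n-1$ is not constant, but the triple $(n,i(n-1),i(n))$ modulo $m$ determines the next triple, so $i$ is ultimately periodic modulo $m$. Both classes are MC-finite.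
\end{example}

These examples are instances of a general theorem. A \emph{first-order} sentence about graphs is built from the relations ``$x=y$'' and ``$x$ is adjacent to $y$'' by Boolean connectives and quantifiers over vertices. \emph{Monadic second order} logic also quantifies over sets of vertices, and a \emph{modular counting quantifier} states that the number of vertices satisfying a formula lies in a given residue class. A class is \emph{definable} in a logic if it consists of the graphs satisfying one sentence of that logic.

\begin{theorem}[Specker--Blatter]\label{thm:SB}
If $\mathcal C$ is definable in monadic second order logic, possibly with modular counting quantifiers, then $\operatorname{Sp}_{\mathcal C}$ is MC-finite.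
\end{theorem}

For a fixed graph $F$ on $f$ vertices, ``there are no distinct $x_1,\dots,x_f$ with the edges (and non-edges) of $F$'' is a first-order sentence. So Theorem~\ref{thm:SB} covers every class defined by finitely many forbidden subgraphs or forbidden induced subgraphs; we use it only in this form. It also covers all minor-closed classes. It cannot cover all monotone classes. For a set $K\subseteq\{3,4,\dots\}$, let $\mathcal D_K$ be the monotone class of graphs of maximum degree at most $2$ with no cycle of length in $K$. The cycle $C_g$ lies in $\mathcal D_K$ exactly when $g\notin K$, so there are continuum many such classes and only countably many sentences. The following problem is posed by Fischer and Makowsky~\cite{FM}.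

\medskip
\noindent\textbf{Problem.} \emph{Is there a hereditary class $\mathcal C$ such that $\operatorname{Sp}_{\mathcal C}$ is not MC-finite? Is there a monotone one?}
\medskip

Cardinality does not decide this, because there are continuum many MC-finite sequences as well: $\varepsilon_n\,n!$ with arbitrary $\varepsilon_n\in\{0,1\}$ is eventually $0$ modulo every $m$. One might try to choose $K$ one cycle at a time so as to destroy every candidate period of $\operatorname{Sp}_{\mathcal D_K}$. But putting $g$ into $K$ lowers $\operatorname{Sp}_{\mathcal D_K}(g)$ by the number $(g-1)!/2$ of $g$-cycles on $[g]$, which is divisible by $m$ once $g>2m$. The choice is invisible modulo $m$, and in fact every $\mathcal D_K$ is MC-finite by Corollary~\ref{cor:thresholds}(a) below. One could therefore guess that labeled counting always hides large forbidden graphs and that the answer is no. The answer is yes in both cases, and the recurrence can fail for all moduli at once.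

\begin{theorem}\label{thm:examples}
\leavevmode
\begin{enumerate}
\item[(a)] There is a monotone class $\mathcal C$ of triangle-free graphs such that for every $m\ge2$ the sequence $\operatorname{Sp}_{\mathcal C}(n)$ satisfies no linear recurrence modulo $m$.
\item[(b)] There is a hereditary class $\mathcal C'$ with the same property and $\operatorname{Sp}_{\mathcal C'}(n)\le(2n+5)^{n+1}$.
\item[(c)] In \textup{(a)} and in \textup{(b)} there are continuum many such classes, with pairwise different counting functions.
\end{enumerate}
\end{theorem}

Part (a) alone answers both questions. The negative guess is nevertheless correct for a large family of classes, described by the following structure. A pair $(A,B)$ of disjoint vertex sets is \emph{complete} if all edges between $A$ and $B$ are present and \emph{empty} if none is.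

\begin{definition}\label{def:grid}
Let $k,t\ge1$. A \emph{$(k,t)$-grid} in a graph $G$ consists of pairwise disjoint $t$-element sets $A_1,\dots,A_k,B_1,\dots,B_\ell\subseteq V(G)$, with $\ell\ge0$, such that each pair $(A_j,B_i)$ is complete or empty, and for all $j\ne j'$ there is an $i$ such that exactly one of $(A_j,B_i)$, $(A_{j'},B_i)$ is complete.
\end{definition}

Nothing is required of the edges inside the sets, among the $A_j$, or among the $B_i$. A $(1,t)$-grid exists as soon as $G$ has $t$ vertices. The disjoint union of $k$ copies of $K_{t,t}$ has a $(k,t)$-grid, with $A_j$ and $B_j$ the two sides of the $j$-th copy.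

\begin{theorem}\label{thm:grid}
Let $\mathcal C$ be hereditary. If for some $k,t\ge1$ no graph in $\mathcal C$ contains a $(k,t)$-grid, then $\operatorname{Sp}_{\mathcal C}$ is MC-finite.
\end{theorem}

The condition is sufficient and not necessary: the class of all graphs is MC-finite and contains every grid. Heredity cannot be dropped: for any set $K$ of positive integers, the class of complete graphs $K_n$ with $n\in K$ has no $(2,1)$-grid, since such a grid needs a non-edge, and its counting function is the indicator function of $K$.

\begin{corollary}\label{cor:thresholds}
\leavevmode
\begin{enumerate}
\item[(a)] A monotone class that does not contain all bipartite graphs is MC-finite. Hence a monotone class that is not MC-finite has $\operatorname{Sp}_{\mathcal C}(n)\ge2^{\lfloor n^2/4\rfloor}$ for all $n$. The class of Theorem~\textup{\ref{thm:examples}(a)} has $\operatorname{Sp}_{\mathcal C}(n)\le(1+o(1))\,2^{n^2/4+n}$.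
\item[(b)] If $\mathcal C$ is hereditary and $\operatorname{Sp}_{\mathcal C}(n)<k^{\,n-k+1}$ for a single pair $1\le k\le n$, then $\operatorname{Sp}_{\mathcal C}$ is MC-finite. Hence a hereditary class that is not MC-finite has $\operatorname{Sp}_{\mathcal C}(n)\ge n^{(1-o(1))n}$. The class of Theorem~\textup{\ref{thm:examples}(b)} has $\operatorname{Sp}_{\mathcal C'}(n)\le n^{(1+o(1))n}$.
\end{enumerate}
\end{corollary}

The two theorems are two sides of one fact. If a $p$-group of permutations of $[n]$ acts on the members of $\mathcal C$ on $[n]$, all orbits have $p$-power size, so modulo $p$ only the graphs fixed by the group are counted. A diagonal construction needs infinitely many graphs of such high symmetry, none containing another. Section~\ref{sec:examples} finds them among blow-ups of odd cycles. Section~\ref{sec:grid} shows that without grids the highly symmetric graphs lie in a class with no infinite antichain, where only finitely many forbidden graphs can act. Section~\ref{sec:thresholds} derives the thresholds.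

\section{Classes with no recurrence modulo any $m$}\label{sec:examples}

By Lemma~\ref{lem:periodic}(a) and (c) it is enough to build a class whose counting function $s$ is not ultimately periodic modulo any prime. So for each triple $(p,n_0,\pi)$ with $p$ prime we need an $n\ge n_0$ with $s(n+\pi)\not\equiv s(n)\pmod p$. We take a graph $F$ on $N>n_0+\pi$ vertices and decide whether it belongs to the class. The decision leaves $s(N-\pi)$ unchanged, and it should change $s(N)$ modulo $p$. This asks for three things:
\begin{enumerate}
\item[(1)] the number of \emph{copies of $F$ on $[N]$}, that is, of graphs on $[N]$ isomorphic to $F$, is not divisible by $p$;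
\item[(2)] $F$ contains none of the graphs forbidden by earlier decisions;
\item[(3)] the decision affects no graph on $[N]$ other than the copies of $F$.
\end{enumerate}

\begin{example}\label{ex:switch}
Let $p=2$ and $F=K_{1,2}$. Of the $8$ graphs on $[3]$, one has no edge, three have one edge, three are copies of $F$, and one is a triangle. So (1) holds. Forbidding $F$ as a subgraph leaves $4$ graphs and forbidding nothing leaves $8$: the parity does not change, because the triangle disappears together with the copies of $F$. The right alternative to forbidding $F$ is to forbid $F$ plus an edge, here $K_3$. This leaves $7$ graphs, and $7-4=3$ is the number of copies of $F$.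
\end{example}

This device gives (3) for monotone classes in general. For hereditary classes (3) is automatic, since a graph on $[N]$ with an induced subgraph isomorphic to $F$ is a copy of $F$.

\subsection{Blow-ups of odd cycles}

The symmetric group on $[N]$ acts transitively on the copies of $F$, with stabilizers isomorphic to $\operatorname{Aut}F$, so there are $N!/|\operatorname{Aut}F|$ copies. Thus (1) says that $|\operatorname{Aut}F|$ is divisible by the full power of $p$ in $N!$. Let $v_p$ denote the exponent of $p$. Legendre's formula states that
\begin{equation}\label{eq:legendre}
v_p(N!)=\frac{N-\sigma_p(N)}{p-1},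
\end{equation}
where $\sigma_p(N)$ is the sum of the digits of $N$ in base $p$. Writing $N$ as a sum of $\sigma_p(N)$ powers of $p$ and permuting freely inside sets of these sizes therefore loses no factor $p$. This suggests graphs whose vertex set splits into sets of sizes $1,p,p^2,\dots$, the vertices of each set having the same neighbors; $K_{1,2}$ is the case of sizes $1,2$.

For (2), bipartite graphs of this kind are useless in a monotone class: a bipartite graph on $N$ vertices is a subgraph of $K_{N,N}$, hence of any later graph with two completely joined sets of size $N$. The length of the shortest odd cycle provides the invariant that keeps later graphs free of earlier ones.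

Let $C_g$ have vertex set $\mathbb Z_g$, with $i$ adjacent to $i\pm1$. A \emph{blow-up} of $C_g$ is obtained by replacing each vertex $i$ by a nonempty independent set $V_i$ and joining $V_i$ completely to $V_{i+1}$ for all $i\in\mathbb Z_g$. For a prime $p$ and an odd $g\ge5$, let $F_{p,g}$ be the blow-up of $C_g$ with $|V_i|=p^i$ for $i=0,\dots,g-1$. It has $N_{p,g}=1+p+\dots+p^{g-1}$ vertices.

\begin{lemma}\label{lem:F}
Let $F=F_{p,g}$ and $N=N_{p,g}$.
\begin{enumerate}
\item[(a)] The number of copies of $F$ on $[N]$ is not divisible by $p$.
\item[(b)] $F$ contains a cycle of length $g$ and no odd cycle of length less than $g$. In particular $F$ is triangle-free.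
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The base-$p$ digits of $N$ are $g$ ones, so $v_p(N!)=(N-g)/(p-1)$ by \eqref{eq:legendre}. Vertices of the same $V_i$ have the same neighbors, so $\operatorname{Aut}F$ contains $\prod_i\operatorname{Sym}(V_i)$, and by Lagrange's theorem and \eqref{eq:legendre}
\[
v_p(|\operatorname{Aut}F|)\ \ge\ \sum_{i=0}^{g-1}v_p\bigl((p^i)!\bigr)=\sum_{i=0}^{g-1}\frac{p^i-1}{p-1}=\frac{N-g}{p-1}.
\]
Hence $v_p(N!/|\operatorname{Aut}F|)\le0$.

(b) One vertex from each $V_i$ gives a cycle of length $g$. Consider an odd cycle in $F$, and follow the index $i\in\mathbb Z_g$ of the set $V_i$ along it. Each step changes the index by $+1$ or $-1$; say there are $a$ steps of the first kind and $b$ of the second. Then $g$ divides $a-b$. As $a+b$ is odd, so is $a-b$; thus $a-b\ne0$ and $a+b\ge|a-b|\ge g$. Since $g\ge5$, there is no triangle.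
\end{proof}

For $p=2$ and $g=5$ the sets have sizes $1,2,4,8,16$ and $N=31$; here $v_2(31!)=31-5=26=0+1+3+7+15$, so the number of copies is odd, while $C_5$ itself has $12$ copies on $[5]$.

\subsection{Two classes attached to a sequence of switches}

A \emph{sequence of stages} is a sequence of triples $(p_j,g_j,\varepsilon_j)$, $j\ge1$, with $p_j$ prime, $g_j\ge5$ odd and $\varepsilon_j\in\{0,1\}$, such that $g_1<g_2<\cdots$ and $N_1<N_2<\cdots$, where $F_j=F_{p_j,g_j}$ and $N_j=N_{p_j,g_j}$. It defines two classes.

\emph{The monotone class $\mathcal C$.} Put $\Phi_j=\{F_j\}$ if $\varepsilon_j=1$, and $\Phi_j=\{F_j+uv: uv\text{ a non-edge of }F_j\}$ if $\varepsilon_j=0$. Let $\mathcal C$ be the class of triangle-free graphs with no subgraph isomorphic to a member of $\bigcup_j\Phi_j$.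

\emph{The hereditary class $\mathcal C'$.} Let $\mathcal B$ be the class of all induced subgraphs of blow-ups of cycles $C_L$ with $L\ge5$. Let $\mathcal C'$ be the class of graphs in $\mathcal B$ with no induced subgraph isomorphic to an $F_j$ with $\varepsilon_j=1$.

The class $\mathcal C$ is monotone because it is defined by forbidden subgraphs, and $\mathcal C'$ is hereditary because $\mathcal B$ is. The restrictions to triangle-free graphs and to $\mathcal B$ serve only to keep the classes small; they are harmless because every $F_j$ satisfies them.

\begin{lemma}\label{lem:switch}
Let $s$ be the counting function of $\mathcal C$, or of $\mathcal C'$.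
\begin{enumerate}
\item[(a)] The value $s(n)$ depends only on the stages $j$ with $N_j\le n$.
\item[(b)] Fix stages $1,\dots,j-1$ and $p_j,g_j$. The sets of class members on $[N_j]$ for $\varepsilon_j=0$ and for $\varepsilon_j=1$ differ exactly by the set of copies of $F_j$. Hence the two possible values of $s(N_j)$ are incongruent modulo $p_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every graph forbidden at stage $j$ has $N_j$ vertices and cannot occur in a graph with fewer vertices.

(b) By (a), stages after $j$ play no role on $[N_j]$. We first note that for $i<j$ the graph $F_j$ has no subgraph isomorphic to $F_i$ or to some $F_i+uv$: these graphs contain an odd cycle of length $g_i<g_j$, and $F_j$ does not, by Lemma~\ref{lem:F}(b). This is where $g_1<g_2<\cdots$ is used.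

\emph{Monotone case.} Let $\mathcal M$ be the set of triangle-free graphs on $[N_j]$ containing no member of $\Phi_i$ for $i<j$. Let $\mathcal M_1$ consist of the graphs in $\mathcal M$ not containing $F_j$, and $\mathcal M_0$ of those containing no $F_j+uv$. The set of class members on $[N_j]$ is $\mathcal M_{\varepsilon_j}$, and $\mathcal M_1\subseteq\mathcal M_0$. Let $G\in\mathcal M_0\setminus\mathcal M_1$. Then $G$ has a subgraph isomorphic to $F_j$, which uses all $N_j$ vertices. Any further edge of $G$ would be a non-edge of this subgraph and give some $F_j+uv$. So $G$ is a copy of $F_j$. Conversely, a copy of $F_j$ is triangle-free and contains no member of $\Phi_i$ with $i<j$, so it lies in $\mathcal M$; it has too few edges to contain an $F_j+uv$, so it lies in $\mathcal M_0$; and it is not in $\mathcal M_1$.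

\emph{Hereditary case.} Let $\mathcal M$ be the set of graphs on $[N_j]$ in $\mathcal B$ with no induced $F_i$ for $i<j$, $\varepsilon_i=1$. The set of class members on $[N_j]$ is $\mathcal M$ if $\varepsilon_j=0$, and is $\mathcal M$ without the copies of $F_j$ if $\varepsilon_j=1$. Every copy of $F_j$ lies in $\mathcal B$ and contains no $F_i$ with $i<j$, so it lies in $\mathcal M$.

In both cases the two values of $s(N_j)$ differ by the number of copies of $F_j$, which $p_j$ does not divide by Lemma~\ref{lem:F}(a).
\end{proof}

\subsection{The size of $\mathcal B$}

\begin{lemma}\label{lem:B}
$\operatorname{Sp}_{\mathcal B}(n)\le(2n+5)^{n+1}$.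
\end{lemma}

\begin{proof}
Let $G\in\mathcal B$ have vertex set $[n]$. Sending each vertex to the index of its set $V_i$ gives a pair $(L,\varphi)$ with $L\ge5$ and $\varphi:[n]\to\mathbb Z_L$ such that $xy$ is an edge if and only if $\varphi(x)-\varphi(y)=\pm1$. Such a pair determines $G$. Choose one with $L$ least, and suppose $L>\max(5,2n)$. If the successor of every element missed by $\varphi$ were hit, at least $L/2>n$ elements would be hit, which is impossible. So some $c$ and $c+1$ are both missed. Delete $c+1$ and make $c$ adjacent to $c+2$. This is a cycle of length $L-1\ge5$, and adjacency between elements hit by $\varphi$ is unchanged, because the only new edge has the missed end $c$. This contradicts the choice of $L$. Hence $L\le2n+5$, and $\operatorname{Sp}_{\mathcal B}(n)\le\sum_{L=5}^{2n+5}L^n\le(2n+5)^{n+1}$.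
\end{proof}

\subsection{Diagonalization}

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
We treat $\mathcal C$ and $\mathcal C'$ in the same way, writing $s$ for the counting function. Enumerate all triples $(p,n_0,\pi)$ with $p$ prime and $n_0,\pi\ge1$ as $R_1,R_2,\dots$, and fix a sequence $x=(x_1,x_2,\dots)$ of bits. We define the stages recursively, with $g_0=3$ and $N_0=0$. The odd stages destroy the candidate periods, and the even stages record $x$. The numbers $g_j$ chosen below exist because $N_{p,g}\to\infty$ as $g\to\infty$.

\emph{Stage $j=2i-1$.} Let $R_i=(p,n_0,\pi)$. Put $p_j=p$, and let $g_j$ be the least odd integer with $g_j>g_{j-1}$ and $N_{p,g_j}>\max(N_{j-1},n_0+\pi)$. All stages from $j$ on have at least $N_j$ vertices, so by Lemma~\ref{lem:switch}(a) the value $s(N_j-\pi)$ is determined by the stages before $j$, and $s(N_j)$ by these and $\varepsilon_j$. By Lemma~\ref{lem:switch}(b) at most one of the two values of $s(N_j)$ is congruent to $s(N_j-\pi)$ modulo $p$. Let $\varepsilon_j$ be the least bit for which $s(N_j)\not\equiv s(N_j-\pi)\pmod p$.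

\emph{Stage $j=2i$.} Put $p_j=2$, let $g_j$ be the least odd integer with $g_j>g_{j-1}$ and $N_{2,g_j}>N_{j-1}$, and put $\varepsilon_j=x_i$.

For every triple $(p,n_0,\pi)$, the corresponding odd stage $j$ gives $n=N_j-\pi>n_0$ with $s(n+\pi)\not\equiv s(n)\pmod p$. So $s$ is not ultimately periodic modulo any prime. By Lemma~\ref{lem:periodic}(c) it is not ultimately periodic modulo any $m\ge2$, and by Lemma~\ref{lem:periodic}(a) it satisfies no linear recurrence modulo $m$. This proves (a), and (b) follows with Lemma~\ref{lem:B} since $\mathcal C'\subseteq\mathcal B$.

For (c), let $x\ne x'$, let $i$ be least with $x_i\ne x_i'$, and let $j=2i$. Each stage is determined by the earlier stages and, if it is even, by its bit. So the two constructions agree in stages $1,\dots,j-1$ and in $p_j,g_j$, and differ in $\varepsilon_j$. By Lemma~\ref{lem:switch}(b) their values $s(N_j)$ have different parity. The continuum many sequences $x$ thus give pairwise different counting functions.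
\end{proof}

\begin{remark}\label{rem:gridsinside}
By Theorem~\ref{thm:grid} these classes must contain $(k,t)$-grids for all $k,t$, and this can be seen directly. The disjoint union of $k$ copies of $K_{t,t}$ has no odd cycle, so it contains no forbidden graph. It lies in $\mathcal B$: in a blow-up of $C_{3k+2}$ with sets of size $t$, keep $V_{3j-2}$ and $V_{3j-1}$ for $j=1,\dots,k$. Hence it lies in $\mathcal C$ and in $\mathcal C'$.
\end{remark}

\section{Classes without large grids}\label{sec:grid}

In Theorem~\ref{thm:grid} the class may have infinitely many minimal forbidden graphs, so Theorem~\ref{thm:SB} does not apply to it directly. For each prime power we replace $\mathcal C$ by a subclass with the same counting function modulo that prime power and with finitely many minimal forbidden graphs.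

\subsection{The case of bounded degree}\label{sub:degree}

\begin{example}\label{ex:matchings}
We compute $i(n)$ from Example~\ref{ex:first} modulo $3$. Write $n=3a+b$ with $0\le b\le2$, and cut $[n]$ into $a$ blocks of three points and a remainder $X$ of $b$ points. The group $\mathbb Z_3^a$ acts on $[n]$ by rotating the blocks independently, and so on the graphs of maximum degree at most $1$ on $[n]$. Orbit sizes are powers of $3$, so $i(n)$ is congruent to the number of fixed graphs. Let $G$ be fixed and let $U$ be a block. A vertex outside $U$ with a neighbor in $U$ would be adjacent to all three points of $U$, and an edge inside $U$ would rotate to a triangle. Both are excluded, so all edges of $G$ lie in $X$, and $i(n)\equiv i(b)\pmod3$. With $i(0)=i(1)=1$ and $i(2)=2$, the residues for $n=1,2,\dots$ are $1,2,1,1,2,1,\dots$, in agreement with the values $1,2,4,10,26,76$ given by the recurrence.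
\end{example}

Now let $\mathcal C$ be any hereditary class of graphs of maximum degree less than $t$, such as $\mathcal D_K$ with $t=3$. Take blocks of size $q\ge t$, a power of $p$. In a fixed graph no edge leaves a block, so every component has at most $q$ vertices. Let $\mathcal T$ be the class of graphs all of whose components have at most $q$ vertices. Then $\mathcal C$ and $\mathcal C\cap\mathcal T$ have the same fixed graphs, hence the same counting function modulo $p$. A graph in $\mathcal T$ is described by a vector of bounded length that lists how often each small connected graph occurs as a component, and such vectors admit no infinite antichain. This limits $\mathcal C\cap\mathcal T$ to finitely many minimal forbidden graphs, however many $\mathcal C$ has, and Theorem~\ref{thm:SB} applies.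

Three things change in general. Blocks can be joined to each other, so $\mathcal T$ must be enlarged (Section~\ref{sub:cellular}). Modulo $p^e$, graphs with small nontrivial orbits count as well (Section~\ref{sub:orbits}). And the pattern of edges between blocks must be shown to have bounded complexity, which is where the grid is used (Section~\ref{sub:structure}).

\subsection{Cellular graphs}\label{sub:cellular}

\begin{definition}\label{def:cellular}
Let $\kappa\ge1$. A graph $G$ is \emph{$\kappa$-cellular} if there are a partition of $V(G)$ into nonempty \emph{cells}, a \emph{label} $\lambda(u)\in[\kappa]$ for each vertex $u$, with distinct labels inside each cell, a \emph{type} in $[\kappa]$ for each cell, and functions $\beta:[\kappa]^4\to\{0,1\}$ and $\omega:[\kappa]^3\to\{0,1\}$ such that for $u\ne v$: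
\begin{itemize}
\item if $u,v$ lie in different cells, of types $\tau,\tau'$, then $uv$ is an edge if and only if $\beta(\tau,\lambda(u),\tau',\lambda(v))=1$;
\item if $u,v$ lie in the same cell, of type $\tau$, then $uv$ is an edge if and only if $\omega(\tau,\lambda(u),\lambda(v))=1$.
\end{itemize}
Let $\mathcal T_\kappa$ be the class of $\kappa$-cellular graphs.
\end{definition}

In words: adjacency depends only on the types, the labels, and whether the two vertices share a cell. The class $\mathcal T_\kappa$ is hereditary (delete vertices and discard cells that become empty), and $\mathcal T_\kappa\subseteq\mathcal T_{\kappa'}$ for $\kappa\le\kappa'$. The class $\mathcal T_1$ consists of the complete and the edgeless graphs. A perfect matching is $2$-cellular, with the edges as cells, $\omega=1$ and $\beta=0$. So is $K_{n,n}$ minus a perfect matching, with the removed edges as cells, labels given by the sides, $\omega=0$, and $\beta=1$ exactly for different labels. Every graph on at most $\kappa$ vertices is $\kappa$-cellular, with singleton cells of distinct types.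

A class is \emph{well-quasi-ordered} by the induced subgraph relation if every infinite sequence $G_1,G_2,\dots$ of its members has indices $i<j$ such that $G_i$ is isomorphic to an induced subgraph of $G_j$. Dickson's lemma states that every infinite sequence in $\{0,1,2,\dots\}^D$, with $D$ finite, has indices $i<j$ such that the $i$-th vector is at most the $j$-th in every coordinate. A \emph{minimal forbidden graph} of a hereditary class $\mathcal D$ is a graph outside $\mathcal D$ all of whose proper induced subgraphs lie in $\mathcal D$. A graph is in $\mathcal D$ if and only if it has no minimal forbidden graph as an induced subgraph: a graph outside $\mathcal D$ has a smallest induced subgraph outside $\mathcal D$, and the converse is heredity.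

\begin{lemma}\label{lem:cellular}
Let $\kappa\ge1$ and $\kappa'=\kappa2^\kappa+1$.
\begin{enumerate}
\item[(a)] $\mathcal T_\kappa$ is well-quasi-ordered by the induced subgraph relation.
\item[(b)] If $G-v\in\mathcal T_\kappa$ for some vertex $v$, then $G\in\mathcal T_{\kappa'}$.
\item[(c)] If $\mathcal C$ is hereditary, then $\mathcal C\cap\mathcal T_\kappa$ has finitely many minimal forbidden graphs up to isomorphism. Hence it is first-order definable, and $\operatorname{Sp}_{\mathcal C\cap\mathcal T_\kappa}$ is MC-finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take an infinite sequence in $\mathcal T_\kappa$ and fix cells, labels, types and functions for each member. There are finitely many pairs $(\beta,\omega)$, so an infinite subsequence has the same pair. To a member assign the vector that counts, for each type $\tau$ and each nonempty $\Lambda\subseteq[\kappa]$, the cells of type $\tau$ with label set $\Lambda$. By Dickson's lemma there are members $G$ before $G'$ of the subsequence such that the vector of $G$ is at most that of $G'$ in every coordinate. Map the cells of $G$ injectively to cells of $G'$ with the same type and label set, and map each vertex to the vertex with the same label in the image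 cell. This injection preserves types, labels and the relation of sharing a cell, so it preserves edges and non-edges.

(b) Keep the cells and labels of $G-v$. Replace the type $\tau$ of a cell by the pair $(\tau,S)$, where $S\subseteq[\kappa]$ is the set of labels of the neighbors of $v$ in this cell. Make $\{v\}$ a cell with label $1$ and a new type. At most $\kappa2^\kappa+1$ types occur. Adjacency in $G-v$ is read from the first components of the types as before, and $v$ is adjacent to a vertex $u$ in a cell of type $(\tau,S)$ if and only if $\lambda(u)\in S$.

(c) The class $\mathcal D=\mathcal C\cap\mathcal T_\kappa$ is hereditary. Its minimal forbidden graphs need not lie in $\mathcal T_\kappa$, and this is the reason for part (b). Let $F$ be one of them. If $F$ has one vertex, then $F\in\mathcal T_1$. Otherwise $F-v\in\mathcal D\subseteq\mathcal T_\kappa$ for any vertex $v$. In both cases $F\in\mathcal T_{\kappa'}$. If $F,F'$ are non-isomorphic minimal forbidden graphs, then $F$ is not an induced subgraph of $F'$, since the proper induced subgraphs of $F'$ lie in $\mathcal D$. By (a) for $\kappa'$ there are finitely many of them. So $\mathcal D$ is defined by finitely many forbidden induced subgraphs, and Theorem~\ref{thm:SB}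 applies.
\end{proof}

Part (c) is the only place in the proof of Theorem~\ref{thm:grid} where heredity of $\mathcal C$ is used.

\subsection{Counting modulo $p^e$ by small orbits}\label{sub:orbits}

Fix $k\ge2$, $t\ge1$, a prime $p$ and $e\ge1$. Put $r=p^{e-1}$, let $w$ be the least power of $p$ with $w\ge t$, and put $q=rw$. For each $n$ write $n=aq+b$ with $0\le b<q$, and partition $[n]$ into $a$ \emph{blocks} of size $q$, each identified with $\mathbb Z_q$, and a remainder $X$ of size $b$. For a block $U$ let $\sigma_U$ be the permutation of $[n]$ that maps $x$ to $x+1$ on $U$ and fixes all other points. The $\sigma_U$ generate an abelian group $\Gamma\cong\mathbb Z_q^{\,a}$ of $p$-power order, which acts on the graphs on $[n]$. Let $Y_n$ be the set of graphs on $[n]$ whose $\Gamma$-orbit has fewer than $p^e$ elements.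

By the orbit--stabilizer theorem each orbit size divides $|\Gamma|$ and is a power of $p$, so the orbits outside $Y_n$ have sizes divisible by $p^e$. The members on $[n]$ of a class $\mathcal D$ form a union of orbits. Therefore
\begin{equation}\label{eq:orbits}
\operatorname{Sp}_{\mathcal D}(n)\equiv|\mathcal D\cap Y_n|\pmod{p^e}\qquad\text{for every class }\mathcal D .
\end{equation}

For $e=1$ the graphs in $Y_n$ are fixed by every $\sigma_U$, as in Example~\ref{ex:matchings}. For $e>1$ they are fixed by $\sigma_U^{\,r}$, and $q$ was chosen as $rw$ so that this power still has orbits of size $w\ge t$. For a block $U$ and $i\in\mathbb Z_r$ let $O_{U,i}$ be the set of $x\in U=\mathbb Z_q$ with $x\equiv i\pmod r$. These $r$ sets have size $w$, and they are the orbits of $\sigma_U^{\,r}$ on $U$.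

\begin{lemma}\label{lem:matrices}
Let $G\in Y_n$ and let $U\ne W$ be blocks. Then every pair $(O_{U,i},O_{W,j})$ is complete or empty in $G$.
\end{lemma}

\begin{proof}
Let $\Gamma_G$ be the stabilizer of $G$. Since $\Gamma$ is abelian, $\Gamma/\Gamma_G$ is a group, and its order is the size of the orbit of $G$, a power of $p$ less than $p^e$. This order divides $r$, so $\gamma^r\in\Gamma_G$ for all $\gamma\in\Gamma$. Thus $\sigma_U^{\,r}$ is an automorphism of $G$. It fixes every vertex outside $U$ and permutes $O_{U,i}$ cyclically, so a vertex outside $U$ is adjacent to all or to none of $O_{U,i}$. The same holds for $W$. If $uy$ is an edge with $u\in O_{U,i}$ and $y\in O_{W,j}$, then $u$ is adjacent to all of $O_{W,j}$; so each vertex of $O_{W,j}$ has a neighbor in $O_{U,i}$ and is adjacent to all of it.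
\end{proof}

For $G\in Y_n$ and blocks $U\ne W$, let $M(U,W)$ be the $r\times r$ matrix whose entry at $(i,j)$ is $1$ if $(O_{U,i},O_{W,j})$ is complete and $0$ if it is empty. It determines all edges between $U$ and $W$, and $M(W,U)$ is its transpose.

\subsection{Graphs with small orbits are cellular}\label{sub:structure}

We need one elementary fact, here and in Section~\ref{sec:thresholds}. A family of functions on a set \emph{separates points} if any two distinct points take different values under some function of the family.

\begin{lemma}\label{lem:prune}
If a family of functions on a set with $h\ge1$ elements separates points, then so does a subfamily of at most $h-1$ functions.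
\end{lemma}

\begin{proof}
Choose functions one at a time, and call two points equivalent if all chosen functions agree on them. At the start there is one equivalence class. While two distinct points are equivalent, choose a function that separates them; the number of classes grows by at least one. There are at most $h$ classes, so the process ends after at most $h-1$ choices.
\end{proof}

\begin{lemma}\label{lem:structure}
There is $\kappa=\kappa(p,e,k,t)$ such that for every $n$, every graph $G\in Y_n$ with no $(k,t)$-grid lies in $\mathcal T_\kappa$.
\end{lemma}

The blocks are to be the cells, so we want boundedly many types of blocks such that $M(U,W)$ depends only on the types of $U$ and $W$. Many blocks with different behavior should produce a grid. The difficulty is that in a grid the sets $B_i$ that tell the $A_j$ apart must be disjoint from all the $A_j$, whereas the blocks that tell given blocks apart may be among them. We therefore consider only configurations in which the witnesses are separate, take a largest one, and treat its boundedly many blocks as exceptional.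

\begin{proof}
Put $H=(k-1)^r\ge1$, $\eta=4qH$ and $\kappa=H\,2^{q^2+q\eta}+\eta$. If $a=0$, then $G$ has fewer than $q\le\kappa$ vertices and $G\in\mathcal T_\kappa$. Let $a\ge1$. Call a pair $(\mathcal A,\mathcal S)$ of disjoint sets of blocks \emph{separated} if for all distinct $P,P'\in\mathcal A$ there is $W\in\mathcal S$ with $M(P,W)\ne M(P',W)$.

\emph{Step 1: if $(\mathcal A,\mathcal S)$ is separated, then $|\mathcal A|\le H$.} For $P\in\mathcal A$ and $i\in\mathbb Z_r$, let $\rho_i(P)$ be the list of the $i$-th rows of the matrices $M(P,W)$, $W\in\mathcal S$. It records to which of the sets $O_{W,j}$ the set $O_{P,i}$ is complete. Suppose that $\rho_i$ takes distinct values on blocks $P_1,\dots,P_k\in\mathcal A$. The sets $O_{P_1,i},\dots,O_{P_k,i}$ and the sets $O_{W,j}$ with $W\in\mathcal S$, $j\in\mathbb Z_r$, are pairwise disjoint, because $\mathcal A$ and $\mathcal S$ are disjoint. By Lemma~\ref{lem:matrices} and the choice of the $P$'s they form a $(k,w)$-grid, with the former sets as the $A$'s and the latter as the $B$'s. Choosing $t$ of the $w\ge t$ elements in each set keeps complete pairs complete and empty pairs empty, and gives a $(k,t)$-grid in $G$, a contradiction. So each $\rho_i$ takes at most $k-1$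 values. Since the pair is separated, $P\mapsto(\rho_i(P))_{i\in\mathbb Z_r}$ is injective on $\mathcal A$, and $|\mathcal A|\le(k-1)^r$. This step is the only use of the grid hypothesis.

\emph{Step 2: prototypes.} A single block with $\mathcal S=\emptyset$ is a separated pair. Choose a separated pair $(\mathcal A,\mathcal S)$ with $h=|\mathcal A|$ as large as possible; then $1\le h\le H$. By Lemma~\ref{lem:prune}, applied to the functions $P\mapsto M(P,W)$ on $\mathcal A$ with $W\in\mathcal S$, we may shrink $\mathcal S$ so that $|\mathcal S|\le h-1$. Let $\mathcal R$ be the set of blocks outside $\mathcal A\cup\mathcal S$. Say that $U\in\mathcal R$ \emph{agrees} with $P\in\mathcal A$ if $M(U,W)=M(P,W)$ for all $W\in\mathcal S$. Each $U\in\mathcal R$ agrees with some $P$, for otherwise $(\mathcal A\cup\{U\},\mathcal S)$ would be separated, against the maximality of $h$. It agrees with only one $P$, since $\mathcal S$ separates the blocks of $\mathcal A$. We call $P$ the \emph{prototype} of $U$ and let $\mathcal R_P$ be the set of blocks with prototype $P$.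

\emph{Step 3: if $U\ne U'$ lie in $\mathcal R_P$ and $W\in\mathcal R\setminus\{U,U'\}$, then $M(U,W)=M(U',W)$.} Suppose not, and consider $\mathcal A'=(\mathcal A\setminus\{P\})\cup\{U,U'\}$ and $\mathcal S'=\mathcal S\cup\{W\}$. These sets are disjoint. The blocks $U,U'$ are separated by $W$. Two blocks of $\mathcal A\setminus\{P\}$ are separated by a block of $\mathcal S$. A block $P'\in\mathcal A\setminus\{P\}$ is separated from $P$ by some block of $\mathcal S$, and that block separates $P'$ from $U$ and from $U'$, which agree with $P$. So $(\mathcal A',\mathcal S')$ is separated with $|\mathcal A'|=h+1$, a contradiction.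

\emph{Step 4: the matrices depend only on the prototypes.} Let $\mathcal R^*$ be the union of the sets $\mathcal R_P$ with $|\mathcal R_P|\ge3$. We claim that for distinct $U,W\in\mathcal R^*$ with prototypes $P,P'$, the matrix $M(U,W)$ depends only on $(P,P')$. Consider ordered pairs of distinct blocks in $\mathcal R_P\times\mathcal R_{P'}$. A \emph{move} changes one coordinate and leads again to such a pair. By Step 3 a move in the first coordinate preserves the matrix, and so does a move in the second, by Step 3 applied to the transposes. It remains to connect any pair $(U,W)$ to any pair $(U',W')$ by moves.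
\begin{itemize}
\item If $U'\ne W$, use $(U,W)\to(U',W)\to(U',W')$. This covers the case $P\ne P'$.
\item If $U'=W$ and $W'\ne U$, use $(U,W)\to(U,W')\to(U',W')$.
\item If $U'=W$ and $W'=U$, then $P=P'$. Take a third block $Z\in\mathcal R_P$ and use $(U,W)\to(Z,W)\to(Z,U)\to(W,U)$.
\end{itemize}
The last case is the reason for requiring $|\mathcal R_P|\ge3$. Write $\overline M(P,P')$ for the common value.

\emph{Step 5: the cellular structure.} Let $E$ be the union of $X$ and all blocks outside $\mathcal R^*$. These blocks are the $h$ blocks of $\mathcal A$, the at most $h-1$ blocks of $\mathcal S$, and at most $2h$ blocks in sets $\mathcal R_P$ with $|\mathcal R_P|\le2$. So $|E|<q+(4h-1)q=4qh\le\eta$. The cells are the blocks of $\mathcal R^*$, labeled by their identification with $\mathbb Z_q$, and the singletons $\{z\}$ with $z\in E$, each with a type of its own. The type of a block $U\in\mathcal R^*$ is the triple consisting of its prototype, the graph that $G$ induces on $U=\mathbb Z_q$, and the set of pairs $(x,z)\in\mathbb Z_q\times E$ such that the vertex $x$ of $U$ is adjacent to $z$. There are at most $h\,2^{q^2}2^{q|E|}+|E|\le\kappa$ types and $q\le\kappa$ labels. Adjacency of two vertices is determined as Definition~\ref{def:cellular}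 requires:
\begin{itemize}
\item in the same block of $\mathcal R^*$, by the second component of the type and the labels;
\item in different blocks of $\mathcal R^*$, with prototypes $P,P'$ and labels $x,y$, by the entry of $\overline M(P,P')$ at $(x\bmod r,\,y\bmod r)$;
\item for a vertex of a block of $\mathcal R^*$ and $z\in E$, by the third component of the type of the block, the label, and the type of $\{z\}$, which identifies $z$;
\item for two vertices of $E$, by their types, which identify both.
\end{itemize}
Numbering the types and labels by elements of $[\kappa]$ shows $G\in\mathcal T_\kappa$.
\end{proof}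

\begin{proof}[Proof of Theorem~\ref{thm:grid}]
Dropping $A_2$ turns a $(2,t)$-grid into a $(1,t)$-grid, so we may assume $k\ge2$. Fix a prime power $p^e$ and let $\kappa$ be as in Lemma~\ref{lem:structure}. Then $\mathcal C\cap Y_n=(\mathcal C\cap\mathcal T_\kappa)\cap Y_n$ for all $n$, and \eqref{eq:orbits}, applied to $\mathcal C$ and to $\mathcal C\cap\mathcal T_\kappa$, gives
\[
\operatorname{Sp}_{\mathcal C}(n)\equiv\operatorname{Sp}_{\mathcal C\cap\mathcal T_\kappa}(n)\pmod{p^e}\qquad\text{for all }n .
\]
Here it matters that $\kappa$ does not depend on $n$. The right side is ultimately periodic modulo $p^e$ by Lemmas~\ref{lem:cellular}(c) and~\ref{lem:periodic}(a), hence so is the left side. As $p^e$ was arbitrary, Lemma~\ref{lem:periodic}(b) and (a) show that $\operatorname{Sp}_{\mathcal C}$ is MC-finite.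
\end{proof}

\section{The thresholds $2^{n^2/4}$ and $n^n$}\label{sec:thresholds}

A class that is not MC-finite contains, by Theorem~\ref{thm:grid}, graphs with arbitrarily large grids. It remains to count the graphs that can be cut out of a grid. Logarithms are natural.

\begin{proof}[Proof of Corollary~\ref{cor:thresholds}(a)]
Let $\mathcal C$ be monotone, and let $J$ be a bipartite graph on $t$ vertices that is not in $\mathcal C$. Since $J$ is a subgraph of $K_{t,t}$, no graph in $\mathcal C$ has $K_{t,t}$ as a subgraph; this uses closure under deleting edges. In a $(2,t)$-grid there is an $i$ such that one of $(A_1,B_i)$, $(A_2,B_i)$ is complete, and this pair gives a subgraph $K_{t,t}$. So no graph in $\mathcal C$ contains a $(2,t)$-grid, and Theorem~\ref{thm:grid} applies.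

If $\mathcal C$ contains all bipartite graphs, split $[n]$ into two fixed parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$. Every set of pairs between the parts is the edge set of a member of $\mathcal C$, so $\operatorname{Sp}_{\mathcal C}(n)\ge2^{\lfloor n/2\rfloor\lceil n/2\rceil}=2^{\lfloor n^2/4\rfloor}$.

The class of Theorem~\ref{thm:examples}(a) consists of triangle-free graphs. By the theorem of Erd\H{o}s, Kleitman and Rothschild~\cite{EKR}, the number of triangle-free graphs on $[n]$ is $(1+o(1))$ times the number of bipartite graphs on $[n]$. A bipartite graph on $[n]$ is given by one side $S\subseteq[n]$ and a subset of the $|S|(n-|S|)\le n^2/4$ pairs between $S$ and its complement, so there are at most $2^n\cdot2^{n^2/4}$ of them.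
\end{proof}

In a hereditary class we cannot delete edges, but we can choose how many vertices to take from each $A_j$, and one vertex from each $B_i$ records these choices.

\begin{proof}[Proof of Corollary~\ref{cor:thresholds}(b)]
Let $\mathcal C$ be hereditary and $1\le k\le n$. We show that if some $G\in\mathcal C$ contains a $(k,n)$-grid, then $\operatorname{Sp}_{\mathcal C}(n)\ge k^{\,n-k+1}$.

Each $B_i$ defines a function on $[k]$, with value $1$ at $j$ if $(A_j,B_i)$ is complete and $0$ otherwise. These functions separate points, so by Lemma~\ref{lem:prune} we may discard some $B_i$ and assume $\ell\le k-1<n$. Choose $b_i\in B_i$ for $i\le\ell$. For each function $f:[n]\setminus[\ell]\to[k]$ choose an injection $\psi_f:[n]\to V(G)$ with $\psi_f(i)=b_i$ for $i\le\ell$ and $\psi_f(x)\in A_{f(x)}$ for $x>\ell$. This is possible because the sets of the grid are disjoint and $|A_j|=n$. Let $G_f$ be the graph on $[n]$ in which $xy$ is an edge if and only if $\psi_f(x)\psi_f(y)$ is an edge of $G$. It is isomorphic to an induced subgraph of $G$, so $G_f\in\mathcal C$. For $x>\ell$, the neighbors of $x$ in $[\ell]$ are the $i$ for which $(A_{f(x)},B_i)$ is complete, and by the definition of a grid this set determines $f(x)$.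 So $G_f$ determines $f$, and $\operatorname{Sp}_{\mathcal C}(n)\ge k^{\,n-\ell}\ge k^{\,n-k+1}$.

Hence, if $\operatorname{Sp}_{\mathcal C}(n)<k^{\,n-k+1}$ for one pair $1\le k\le n$, then no graph in $\mathcal C$ contains a $(k,n)$-grid, and $\mathcal C$ is MC-finite by Theorem~\ref{thm:grid}. If $\mathcal C$ is not MC-finite, then $\operatorname{Sp}_{\mathcal C}(n)\ge k^{\,n-k+1}$ for all such pairs. For $n\ge3$ take $k=\lceil n/\log n\rceil$, which is at most $n$. Then $k-1<n/\log n$ and $\log k\ge\log n-\log\log n$, so
\[
\log\operatorname{Sp}_{\mathcal C}(n)\ \ge\ \Bigl(n-\frac n{\log n}\Bigr)\bigl(\log n-\log\log n\bigr)=(1-o(1))\,n\log n .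
\]
Finally, the class of Theorem~\ref{thm:examples}(b) has $\log\operatorname{Sp}_{\mathcal C'}(n)\le(n+1)\log(2n+5)=(1+o(1))\,n\log n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKR}
Erd\H{o}s, Kleitman and Rothschild, \emph{Asymptotic enumeration of $K_n$-free graphs}, 1976.

\bibitem{FM}
Eldar Fischer and Johann A. Makowsky, \emph{Extensions and Limits of the Specker-Blatter Theorem}, arXiv:2206.12135 (2022).

\end{thebibliography}
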